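# Additive stars, and the finite exponents of abelian groups isometric to the Urysohn space

## Stars with an additive center

Let $(G,d)$ be an abelian group with an invariant metric, meaning $d(g+h,g+k)=d(h,k)$ for all $g,h,k$. Write $|g|=d(g,0)$. Translating by $-h$ gives $d(g,h)=|g-h|$. Translating by $g$ gives $|-g|=d(-g,0)=d(0,g)=|g|$. Finally $|g+h|=d(g,-h)\le |g|+|h|$. So $|\cdot|$ behaves like a norm, except that nothing relates $|2g|$ to $|g|$ beyond $|2g|\le 2|g|$. We call such a $(G,d)$ an *abelian metric group*.

**Definition (additive star).** Let $r>0$ and $n\ge 2$. An *additive $r$-star* is an $n$-tuple $(a_1,\dots,a_n)$ in $G$ such that, with $t_i=|a_i|$, we have $t_i\ge r$ and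
$$|a_i-a_j|=t_i+t_j-2r\quad(i\ne j),\qquad |a_1+\dots+a_n|=t_1+\dots+t_n. \tag{1}$$
A *center* of the star is an element $g\in G$ with
$$|g|=r,\qquad |g-a_i|=t_i-r\quad (1\le i\le n). \tag{2}$$

The first condition in (1) is what one sees if the paths from $0$ to the points $a_i$ all share an initial piece of length $r$ and then separate. A center is the branching point. The second condition says that the $a_i$ add up with no cancellation.

For an example, take $G=\mathbb R^{n+1}$ with the $\ell_1$ norm and basis $v_0,\dots,v_n$. For $t_i\ge r$ put $a_i=r v_0+(t_i-r)v_i$. Then $|a_i|=t_i$ and $|a_i-a_j|=(t_i-r)+(t_j-r)$, while the sum $nr\,v_0+\sum_i(t_i-r)v_i$ has norm $\sum_i t_i$. The center is $g=rv_0$. By contrast, in a group with $2G=0$ there are no additive stars: there $a_1+a_2=a_1-a_2$, so $|a_1+a_2|=t_1+t_2-2r$ and hence $|a_1+\dots+a_n|\le \sum_i t_i-2r$.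

**Lemma A.** If an additive $r$-star $(a_1,\dots,a_n)$ has a center $g$, then $|kg|=kr$ for $0\le k\le n$.

*Proof.* We have $a_1+\dots+a_n=ng-\sum_i(g-a_i)$, so
$$nr\ \ge\ |ng|\ \ge\ |a_1+\dots+a_n|-\sum_{i=1}^n|g-a_i|\ =\ \sum_i t_i-\Bigl(\sum_i t_i-nr\Bigr)=nr .$$
Hence $|ng|=nr$. For $0\le k\le n$ we get $nr=|ng|\le |kg|+|(n-k)g|\le |kg|+(n-k)r\le nr$. All of these are equalities, so $|kg|=kr$. $\square$

What the star is for: if $NG=0$ for some $N\ge1$, then $G$ contains no centered star with $n\ge N$, because Lemma A would give $|Ng|=Nr>0$. So to show that a group does not have finite exponent, it is enough to build long centered stars in it. Everything in (1) concerns sums in which each $a_i$ occurs once, and this is why stars can be built in a group about whose multiples $3g,4g,\dots$ we know nothing beforehand.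

## Urysohn spaces, one-point extensions, and the statements

The *Urysohn space* $\mathbb U$ is the unique (up to isometry) complete separable metric space that contains an isometric copy of every separable metric space and is *ultrahomogeneous*: every isometry between finite subsets extends to an isometry of the whole space. A metric is rational if its values are rational. The *rational Urysohn space* $\mathbb{QU}$ is the unique (up to isometry) countable ultrahomogeneous rational metric space containing an isometric copy of every finite rational metric space. Its completion is $\mathbb U$.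

An abelian metric group $(G,d)$ is *isometric to* $\mathbb U$ if the metric space $(G,d)$ is. A group has *finite exponent* $n$ if $n\ge1$ is the least integer with $ng=0$ for all $g$. For instance, $\mathbb Z/N$ with the cycle metric $|i|=\min(i,N-i)$ for $0\le i<N$ is an abelian metric group of exponent $N$. It is of course not isometric to $\mathbb U$.

Niemiec proved that there is an abelian metric group of exponent $2$ isometric to $\mathbb U$, and that there is none of exponent $3$. Moreover, for $n>3$ the finite abelian groups of exponent $n$ with an invariant rational metric form a Fraïssé class whose limit is not isometric to $\mathbb{QU}$. Niemiec's question, for which our source is Michal Doucha, "Non-abelian group structure on the Urysohn space", arXiv:1403.3277 (2014), is whether any finite exponent other than $2$ and $3$ occurs for a group isometric to $\mathbb U$. The answer is no. The proof does not use the result for exponent $3$, and reproves it.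

The only feature of $\mathbb U$ we need is that one can add a point at prescribed distances from finitely many given points.

**Definition (Katětov function).** For a finite nonempty subset $A$ of a metric space, $f:A\to[0,\infty)$ is *Katětov* if
$$|f(p)-f(q)|\le d(p,q)\le f(p)+f(q)\qquad(p,q\in A).$$

These are the triangle inequalities for a new point at distance $f(p)$ from each $p$. On two points at distance $2$, the values $(1,1)$ and $(5,4)$ are Katětov. The values $(\tfrac12,\tfrac12)$ are not (the sum is too small), and neither are $(3,\tfrac12)$ (the difference is too large). We often list points with prescribed values and check the inequalities for all pairs. If two listed points coincide, then $d(p,q)=0$ forces equal values, so $f$ is well defined.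

**Definition (property $E(R,\Delta)$).** Let $R\in\{\mathbb R,\mathbb Q\}$ and $\Delta\in(0,\infty]$. A nonempty metric space $X$ has $E(R,\Delta)$ if all its distances lie in $R\cap[0,\Delta]$ (read $R\cap[0,\infty)$ when $\Delta=\infty$) and if, for every finite nonempty $A\subset X$ and every Katětov $f:A\to R\cap[0,\Delta]$, there is $x\in X$ with $d(x,p)=f(p)$ for all $p\in A$. We say that $x$ *realizes* $f$.

The real line fails $E(\mathbb R,\infty)$: the values $f(0)=f(2)=2$ are Katětov on $\{0,2\}$, but the points at distance $2$ from $0$ are $\pm2$, and neither is at distance $2$ from $2$.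

**Fact 0.** $\mathbb U$ has $E(\mathbb R,\infty)$ and $\mathbb{QU}$ has $E(\mathbb Q,\infty)$.

*Proof.* Let $f$ be Katětov on $A$. If $f(p)=0$ for some $p$, the inequalities give $f(q)\le d(p,q)\le f(q)$ for all $q\in A$, so $x=p$ realizes $f$. Otherwise $A\cup\{*\}$ with $d(*,p)=f(p)$ is a finite (rational) metric space, so it has an isometric embedding $j$ into the space. The isometry $j(A)\to A$ inverse to $j|_A$ extends, by ultrahomogeneity, to an isometry $\Phi$ of the whole space. Take $x=\Phi(j(*))$; then $d(x,p)=d(\Phi(j(*)),\Phi(j(p)))=d(*,p)=f(p)$. $\square$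

The Urysohn spaces of finite diameter $\Delta$ (for example the Urysohn sphere) and their rational versions are ultrahomogeneous, have distances in $R\cap[0,\Delta]$, and contain every finite metric space with such distances. The same proof gives them $E(R,\Delta)$.

**Theorem 1.** Let $(G,d)$ be an abelian metric group with $E(R,\Delta)$. Let $a\in G$ with $2a\ne0$, let $n\ge2$, and let $r\in R$ with
$$0<r\le \frac{|2a|}{2^{n+2}(n-1)},\qquad\text{and, if }\Delta<\infty,\quad |a|+2^{n}(n-1)\,r\le\Delta .$$
Then there is $g\in G$ with $|g|=r$ and $|kg|=kr$ for all $0\le k\le n$. In particular $kg\ne0$ for $1\le k\le n$.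

**Theorem 2.** If $(G,d)$ is an abelian metric group of finite exponent isometric to $\mathbb U$, then $2G=0$, so $G$ has exponent $2$. The same holds with $\mathbb{QU}$ in place of $\mathbb U$.

*Proof of Theorem 2 from Theorem 1.* Let $NG=0$ with $N\ge1$, and suppose $2a\ne0$ for some $a$. By Fact 0 we may apply Theorem 1 with $\Delta=\infty$, $n=\max(N,2)$ and any admissible $r>0$ (rational in the case of $\mathbb{QU}$). It gives $g$ with $|Ng|=Nr>0$, contradicting $Ng=0$. So $2G=0$, and since $G\ne0$ the exponent is $2$. $\square$

Together with Niemiec's existence theorem for exponent $2$, the set of finite exponents of abelian metric groups isometric to $\mathbb U$ is exactly $\{2\}$. It remains to prove Theorem 1.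

## Doubling: exponent 3 falls, exponent 4 survives

The case $n=2$ needs only one application of the extension property, and it gives the best possible range of $r$.

**Lemma B.** Let $G$ be an abelian metric group isometric to $\mathbb U$. For every $a$ with $2a\ne0$ and every $0<r\le|2a|/2$ there is $g\in G$ with $|g|=r$ and $|2g|=2r$.

*Proof.* Prescribe $f(0)=r$, $f(a)=|a|-r$, $f(-a)=|a|+r$. Note $r\le|2a|/2\le|a|$. We check the three pairs.

- For $(0,a)$, at distance $|a|$: the sum is $|a|$, and the difference is $\bigl||a|-2r\bigr|\le|a|$.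
- For $(0,-a)$, at distance $|a|$: the sum is $|a|+2r$, and the difference is $|a|$.
- For $(a,-a)$, at distance $|2a|$: the sum is $2|a|\ge|2a|$, and the difference is $2r\le|2a|$.

So $f$ is Katětov. Let $g$ realize it. From $2g=(g+a)+(g-a)$ we get $|2g|\ge|g+a|-|g-a|=2r$, and $|2g|\le2|g|=2r$. $\square$

The element $g$ moves toward $a$ and away from $-a$, and the hypothesis $2a\ne0$ says precisely that these are different points.

Exponent $3$ is now impossible. If $3G=0$ and $a\ne0$, then $2a=-a\ne0$, and Lemma B gives $g$ with $|2g|=2r$. But $2g=-g$ has norm $r$, a contradiction.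

For exponent $4$ the lemma gives nothing. In $\mathbb Z/4$ with the cycle metric, $g=1$ has $|g|=1$ and $|2g|=2$; more generally $|2\cdot1|=2|1|$ in the cycle metric on $\mathbb Z/N$ for every $N\ge4$. So an element with $|2g|=2|g|$ contradicts no exponent $N\geq 4$. One would like to iterate and use $2g$ in the role of $a$. But in exponent $4$ we have $2(2g)=0$, so the lemma does not apply to $2g$. Even where it applies, it produces a new element and says nothing about $4g$. We need a single $g$ with $|3g|=3r$, and then $|4g|=4r$, and so on.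

The extension property prescribes only numbers $|g-p|$ for points $p$ chosen before $g$. Writing $3g=(p_1+p_2+p_3)+\sum_i(g-p_i)$ gives $|3g|\ge|p_1+p_2+p_3|-\sum_i|g-p_i|$. This is the mechanism of Lemma A, and it transfers the difficulty to building the star.

## Three legs by hand

Suppose we choose $a_1$, then $a_2$, then $a_3$, aiming at an additive $r$-star with arm lengths $t_1,t_2,t_3$. Which inequalities must already hold before $a_3$ is chosen? By the triangle inequality through $a_1$,
$$|a_1+a_2+a_3|=d(a_3,-a_1-a_2)\le |a_3-a_1|+|2a_1+a_2|=t_3+t_1-2r+|2a_1+a_2| .$$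
Since we want $t_1+t_2+t_3$ on the left, we must have
$$|2a_1+a_2|\ge t_2+2r,\qquad\text{and, through } a_2,\qquad |a_1+2a_2|\ge t_1+2r. \tag{3}$$
The first of these constrains the choice of $a_2$. The same argument gives
$$|2a_1+a_2|=d(a_2,-2a_1)\le|a_2-a_1|+|3a_1|=t_2+t_1-2r+|3a_1|,$$
so we must have
$$|3a_1|\ge 4r-t_1. \tag{4}$$

If the first arm is short, $t_1<4r$, then (4) demands $3a_1\ne0$. This is a statement of the kind we are trying to prove, and it is impossible in exponent $3$; with short arms the attempt is circular. If instead $t_1\ge4r$, then (4) asks for nothing.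

The second inequality in (3) involves $2a_2$. Suppose we can arrange $|2a_2|=2t_2$. Then $|a_1+2a_2|\ge2t_2-t_1$, and $t_2\ge t_1+r$ suffices. The identity $|2a_k|=2t_k$ can be arranged as in Lemma B, by choosing $a_k$ toward $a$ and away from $-a$.

This suggests the plan for general $n$.

- The first arm is long compared with $r$, and each later arm exceeds the sum of the previous ones. Then requirements involving $3a_k,4a_k,\dots$ become trivial.
- Each $a_k$ satisfies $|2a_k|=2|a_k|$ because of its position relative to $a$ and $-a$. This takes care of $2a_k$.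
- When $a_k$ is chosen, its distances to $0,a,a_1,\dots,a_{k-1}$ are prescribed, and it is put as far from every other relevant point as these prescriptions allow. A lower bound at step $k$ then reduces to lower bounds at step $k-1$. Passing through $a_j$ raises the coefficient of $a_j$ by one and costs $2r$. So the bounds must carry a slack that is $2r$ larger at each earlier step.

## Arm lengths, slack, and what the induction carries

Fix $G,a,n,r$ as in Theorem 1. Put
$$t=2(n-1)r,\quad t_k=2^{k-1}t,\quad s_k=t_1+\dots+t_k=(2^k-1)t,\quad s_0=0,\quad \sigma_k=2(n-k)r .$$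
Here $t_k$ is the $k$th arm length and $\sigma_k$ the slack at step $k$. For $n=3$ we get $t_1=4r$, the threshold found in (4). For $1\le k\le n$ the following hold.

**(a)** $t_k\ge t\ge2r$; $\ t_k-s_{k-1}=t$; $\ 0\le\sigma_k\le\sigma_1=t$; $\ \sigma_{k-1}=\sigma_k+2r\ge2r$.

Indeed $n\ge2$ gives $t\ge2r$, and $2^{k-1}t-(2^{k-1}-1)t=t$. The rest is the definition of $\sigma_k$.

**(b)** $2t_k\le|2a|$; $\ 2|a|\ge2s_k+\sigma_k$; $\ t_k\le s_k\le|a|$; $\ t_k+t_j\le s_k\le|a|$ for $j<k$.

Indeed the bound on $r$ says $|2a|\ge2^{n+2}(n-1)r=2^{n+1}t$, and $2t_k=2^kt\le 2^n t$. Since $2|a|\ge|2a|\ge2^{n+1}t$ and $2s_k+\sigma_k\le2(2^n-1)t+t\le2^{n+1}t$, the second claim follows. It contains $s_k\le|a|$. The remaining inequalities hold because $s_k$ is the sum of $t_1,\dots,t_k$.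

**(c)** $|a|+t_n\le\Delta$, because $t_n=2^{n-1}\cdot2(n-1)r=2^n(n-1)r$.

For $e=(e_1,\dots,e_k)\in\mathbb N^k$ (with $0\in\mathbb N$) put $\|e\|=\sum_i e_it_i$. We construct $a_1,\dots,a_n\in G$ one after another so that, with $S_k=a_1+\dots+a_k$ and $S_0=0$, the following hold for each $k$:
$$|a_k|=t_k,\qquad |a-a_k|=|a|-t_k,\qquad |a+a_k|=|a|+t_k; \tag{5}$$
$$|a_k-a_j|=t_k+t_j-2r\qquad(j<k); \tag{6}$$
$$|S_k|=s_k,\qquad \Bigl|S_k+\sum_{i\le k}e_ia_i\Bigr|\ \ge\ s_k-\|e\|+\sigma_k\quad\text{for every } e\in\mathbb N^k\setminus\{0\}. \tag{7}$$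
For $k=0$, (7) reads $|S_0|=0=s_0$, with no vectors $e$ to consider. At $k=n$, (5), (6) and $|S_n|=s_n$ say that $(a_1,\dots,a_n)$ is an additive $r$-star. The inequality in (7) is what makes the induction run.

## Choosing the next arm

Let $1\le k\le n$ and suppose $a_1,\dots,a_{k-1}$ have been constructed with (5)–(7). When $k=1$ there are no indices $j<k$, and the only vector in $\mathbb N^{k-1}$ is the empty one, which we regard as $0$.

**Step 1: prescribe the essential distances.** The purpose is to fix the values that (5) and (6) demand, and to check that they are consistent. On $B_0=\{0,a,a_1,\dots,a_{k-1}\}$ let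
$$f_0(0)=t_k,\qquad f_0(a)=|a|-t_k,\qquad f_0(a_j)=t_k+t_j-2r\quad(j<k).$$
The values lie in $R$, because $r$ and $|a|$ do. By (a) and (b) they lie in $[0,|a|]\subset[0,\Delta]$. The function $f_0$ is Katětov:

- Pair $(0,a)$, distance $|a|$. The sum is $|a|$. The difference is $\bigl||a|-2t_k\bigr|\le|a|$, since $0\le t_k\le|a|$.
- Pair $(0,a_j)$, distance $t_j$. The sum is $2t_k+t_j-2r\ge t_j$. The difference is $|t_j-2r|=t_j-2r\le t_j$.
- Pair $(a,a_j)$, distance $|a|-t_j$ by (5). The sum is $|a|+t_j-2r\ge|a|-t_j$, since $t_j\ge r$. Next, $f_0(a)-f_0(a_j)=|a|-t_j-2(t_k-r)\le|a|-t_j$. Finally $f_0(a_j)-f_0(a)=2t_k+t_j-2r-|a|\le|a|-t_j$, because $2t_k+2t_j\le2|a|$ by (b).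
- Pair $(a_i,a_j)$ with $i\ne j$. The sum is $t_i+t_j+2t_k-4r\ge t_i+t_j\ge d(a_i,a_j)$, since $t_k\ge2r$. The difference is $|t_i-t_j|=\bigl||a_i|-|a_j|\bigr|\le d(a_i,a_j)$.

**Step 2: stay far from everything else.** The purpose is to make $|a_k-h|$ as large as the prescriptions allow at the points $h$ on which $|a+a_k|$ and (7) depend. Let $B$ consist of $B_0$, the point $-a$, and all points
$$-S_{k-1}-\sum_{i<k}e_ia_i,\qquad e\in\mathbb N^{k-1},\quad \|e\|\le s_k+\sigma_k .$$
This set is finite because every $t_i\geq t>0$. Let $D$ be the maximum of $|a|+t_n$ and all distances between points of $B$. Then $D\in R$, and $D\le\Delta$ by (c). Define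
$$f(h)=\min\Bigl(D,\ \min_{p\in B_0}\bigl(f_0(p)+d(h,p)\bigr)\Bigr)\qquad(h\in B).$$
The values lie in $R\cap[0,\Delta]$. We check that $f$ extends $f_0$ and is Katětov.

It extends $f_0$: for $p\in B_0$, the term of $p$ itself gives $f(p)\le f_0(p)$. Conversely $f_0(q)+d(p,q)\ge f_0(p)$ for $q\in B_0$, since $f_0$ is Katětov, and $D\ge|a|\ge f_0(p)$.

It satisfies $|f(h)-f(h')|\le d(h,h')$, being a minimum of functions with this property.

It satisfies $f(h)+f(h')\ge d(h,h')$: this is clear if one of the values is $D$, since $D$ bounds all distances in $B$. Otherwise, for suitable $p,q\in B_0$,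
$$f(h)+f(h')=f_0(p)+f_0(q)+d(h,p)+d(h',q)\ge d(p,q)+d(h,p)+d(h',q)\ge d(h,h').$$

By $E(R,\Delta)$ there is $a_k\in G$ with $|a_k-h|=f(h)$ for all $h\in B$.

**Step 3: the position of $a_k$ relative to $a$, $-a$ and the earlier arms.** The purpose is to verify (5) and (6) and to control $2a_k$. The values of $f$ on $B_0$ give all of (5) and (6) except the formula for $|a+a_k|=f(-a)$. This value is the minimum of the following terms.

- $D\ge|a|+t_n\ge|a|+t_k$.
- From $p=0$: $t_k+|a|$.
- From $p=a$: $|a|-t_k+|2a|\ge|a|+t_k$, since $|2a|\ge2t_k$ by (b). This is where $2a\ne0$ enters.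
- From $p=a_j$: $t_k+t_j-2r+|a+a_j|=|a|+t_k+2t_j-2r\ge|a|+t_k$, using (5) for $j$.

So $|a+a_k|=|a|+t_k$. Since $2a_k=(a+a_k)-(a-a_k)$,
$$|2a_k|\ge|a+a_k|-|a-a_k|=2t_k. \tag{8}$$

**Step 4: the formula for sums containing $a_k$ once.** The purpose is to reduce (7) for $k$ to (7) for $k-1$. Let $e'\in\mathbb N^{k-1}$ and $u=S_{k-1}+\sum_{i<k}e'_ia_i$. If $-u\in B$, then, since $d(-u,p)=|u+p|$,
$$|a_k+u|=f(-u)=\min\Bigl(D,\ t_k+|u|,\ |a|-t_k+|a+u|,\ \min_{j<k}\bigl(t_k+t_j-2r+|u+a_j|\bigr)\Bigr). \tag{9}$$
Note that $|u|\le s_{k-1}+\|e'\|$, because $|S_{k-1}|=s_{k-1}$ and $|a_i|=t_i$. Note also that $u+a_j$ is the element of the same form with $e'_j$ raised by one. It comes from a nonzero vector, so (7) for $k-1$ gives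
$$|u+a_j|\ge s_{k-1}-\|e'\|-t_j+\sigma_{k-1}. \tag{10}$$

**Step 5: the norm of $S_k$.** The purpose is to obtain the equality in (7). Take $e'=0$, so $u=S_{k-1}$, $|u|=s_{k-1}$ and $-u\in B$. The terms of (9) are as follows.

- $D\ge|a|\ge s_k$.
- $t_k+|u|=t_k+s_{k-1}=s_k$.
- $|a|-t_k+|a+u|\ge2|a|-t_k-s_{k-1}=2|a|-s_k\ge s_k$ by (b).
- By (10), $t_k+t_j-2r+|u+a_j|\ge t_k+s_{k-1}+\sigma_{k-1}-2r\ge s_k$, since $\sigma_{k-1}\ge2r$.

The minimum is $s_k$, so $|S_k|=s_k$.

**Step 6: vectors with last coordinate $0$.** The purpose is to prove the inequality in (7) for $e=(e',0)$ with $e'\ne0$. Put $\rho=s_k-\|e'\|+\sigma_k$; we need $|a_k+u|\ge\rho$. If $\|e'\|>s_k+\sigma_k$, then $\rho<0$ and there is nothing to prove. Otherwise $-u\in B$, and we go through (9).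

- $D\ge|a|\ge s_k\ge\rho$, because $\|e'\|\ge t\ge\sigma_k$.
- By (7) for $k-1$, $t_k+|u|\ge t_k+s_{k-1}-\|e'\|+\sigma_{k-1}=\rho+2r\ge\rho$.
- $|a|-t_k+|a+u|\ge2|a|-t_k-s_{k-1}-\|e'\|=2|a|-s_k-\|e'\|\ge\rho$, because $2|a|\ge2s_k+\sigma_k$.
- By (10), $t_k+t_j-2r+|u+a_j|\ge t_k+s_{k-1}-\|e'\|+\sigma_{k-1}-2r=s_k-\|e'\|+\sigma_k=\rho$.

In the last line the loss of $2r$ is exactly the difference $\sigma_{k-1}-\sigma_k$.

**Step 7: vectors with last coordinate $1$.** Here $2a_k$ appears, and (8) replaces (9). For $e=(e',1)$ we have $S_k+\sum_{i\le k} e_ia_i=2a_k+u$, so by (8)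
$$|2a_k+u|\ge2t_k-|u|\ge2t_k-s_{k-1}-\|e'\| .$$
The required bound is $s_k-\|e'\|-t_k+\sigma_k=s_{k-1}-\|e'\|+\sigma_k$. It holds because $2t_k-2s_{k-1}=2t\ge\sigma_k$.

**Step 8: vectors with last coordinate at least $2$.** Here multiples $3a_k,4a_k,\dots$ appear, and nothing needs to be known about them. For $e=(e',m)$ with $m\ge2$ the required bound is at most $s_k-2t_k+\sigma_k=s_{k-1}-t_k+\sigma_k=-t+\sigma_k\le0$, so it holds trivially.

This proves (7) for $k$, and the construction of $a_1,\dots,a_n$ is complete.

**Step 9: the center.** The purpose is to finish the proof of Theorem 1. By (5), (6) and $|S_n|=s_n$, the tuple $(a_1,\dots,a_n)$ is an additive $r$-star, with $t_i\ge 2r$. On $\{0,a_1,\dots,a_n\}$ put $F(0)=r$ and $F(a_i)=t_i-r$. The values lie in $R\cap[0,|a|]\subset R\cap[0,\Delta]$. For $(0,a_i)$ the sum is $t_i=|a_i|$ and the difference is $|t_i-2r|\le t_i$. For $(a_i,a_j)$ with $i\ne j$ the sum is $t_i+t_j-2r=d(a_i,a_j)$, and the difference is $|t_i-t_j|=\bigl||a_i|-|a_j|\bigr|\le d(a_i,a_j)$. So $F$ is Katětov, and an element $g$ realizing it is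 a center. Lemma A gives $|kg|=kr$ for $0\le k\le n$. This proves Theorem 1, and with it Theorem 2. $\square$

## Torsion, Baire category, and the dichotomy

In Theorem 1 the element $g$ can be taken arbitrarily small. For groups isometric to $\mathbb U$, which are complete, this gives more than Theorem 2.

**Theorem 3.** Let $G$ be an abelian metric group isometric to $\mathbb U$, and $T_m=\{x\in G:mx=0\}$. The following are equivalent: (i) $2G=0$; (ii) $G$ has finite exponent; (iii) $G$ is a torsion group; (iv) some $T_m$, $m\ge1$, has nonempty interior; (v) there is $n\ge2$ such that no $g\ne0$ satisfies $|ng|=n|g|$.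

Hence if $2G\ne0$, every $T_m$ ($m\geq 1$) is closed and nowhere dense, the elements of infinite order are comeagre, and for every $n$ and all sufficiently small $r>0$ there is $g$ with $|kg|=kr$ for $0\le k\le n$.

*Proof.* The implications (i)⇒(ii)⇒(iii) are clear.

(iii)⇒(iv). Since $|mx-my|\le m|x-y|$, the map $x\mapsto mx$ is continuous, so $T_m$ is closed. If $G$ is torsion, $G=\bigcup_{m\ge1}T_m$. As $G$ is complete and nonempty, Baire's theorem gives some $T_m$ with nonempty interior.

(iv)⇒(i). If $T_m$ contains a ball of radius $\varepsilon$ about $x$, then, being a subgroup, it contains the translate of this ball by $-x$, which is $\{y:|y|<\varepsilon\}$. Suppose $2G\ne0$. Theorem 1 with $n=\max(m,2)$ and an admissible $r<\varepsilon$ gives $g$ with $|g|=r<\varepsilon$, so $g\in T_m$. But $|mg|=mr>0$, a contradiction.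

(i)⇒(v). Take $n=2$: if $g\ne0$, then $|2g|=0\ne2|g|$.

(v)⇒(i). If $2G\ne0$, Theorem 1 gives for every $n\ge2$ some $g\ne0$ with $|ng|=n|g|$, so (v) fails.

Now let $2G\ne0$. Each $T_m$ is closed, and has empty interior because (iv) fails, so it is nowhere dense. The set of elements of infinite order is the complement of $\bigcup_{m\ge1}T_m$, hence comeagre. The last assertion is Theorem 1 for $n\ge2$, applied to any fixed $a$ with $2a\ne0$; for smaller $n$ it follows from the case $n=2$. $\square$

## A quantitative form, and the sharp range for doubling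

**Theorem 4.** Let $G$ be an abelian metric group isometric to $\mathbb U$ and $M_n=\sup_{g\in G}|ng|\in[0,\infty]$. For every $n\ge2$,
$$M_n\ \ge\ \frac{n}{2^{n+2}(n-1)}\,M_2 .$$
So if $nG$ is bounded for some $n\ge2$, then $2G$ is bounded; and $M_n=0$ forces $M_2=0$.

*Proof.* If $2G=0$, then $M_2=0$ and the claim is trivial. Otherwise, for each $a$ with $2a\ne0$, apply Theorem 1 with the largest allowed value $r=|2a|/(2^{n+2}(n-1))$. It gives $g$ with $|ng|=nr$, so $M_n\ge n|2a|/(2^{n+2}(n-1))$. Take the supremum over $a$. $\square$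

The constant is not claimed to be sharp. For $n=2$ the range of $r$ can be made sharp: Lemma B allows every $0<r\le|2a|/2$, for every $a$ with $2a\ne0$. Conversely $|2g|=2|g|$ gives $|g|=|2g|/2\le\frac12M_2$, so no $r$ beyond $M_2/2$ is possible.

## Bounded and rational versions

When $\Delta<\infty$, Theorem 1 needs room above $|a|$, so one must first find a suitable $a$ with $|a|<\Delta$.

**Theorem 5.** If an abelian metric group $G$ has property $E(R,\Delta)$ for some $R\in\{\mathbb R,\mathbb Q\}$, $\Delta\in(0,\infty]$ (in particular, if $G$ is isometric to $\mathbb{QU}$, to the Urysohn sphere, or to a rational Urysohn space of finite diameter), and $G$ has finite exponent, then $2G=0$.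

*Proof.* Let $NG=0$ with $N\ge1$ and suppose $2G\ne0$.

**Step 1: an element $a$ with $2a\ne0$ and $|a|<\Delta$.** If $\Delta=\infty$, any $a$ with $2a\ne0$ will do. Let $\Delta<\infty$ and suppose, on the contrary, that $2x=0$ whenever $|x|<\Delta$. Consider any $h$ with $|h|=\Delta$; if there is one, then $\Delta\in R$. The function $0\mapsto\Delta/2$, $h\mapsto\Delta/2$ is Katětov on $\{0,h\}$, since its sum is $\Delta=d(0,h)$ and its difference is $0$. Its values lie in $R\cap[0,\Delta]$, so some $x$ realizes it. Then $h=x+(h-x)$, where both summands have norm $\Delta/2<\Delta$, and so $2h=2x+2(h-x)=0$. Hence $2h=0$ for all $h\in G$, that is, $2G=0$, a contradiction.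

**Step 2: contradiction with the exponent.** Put $n=\max(N,2)$. Since $2a\ne0$ and $|a|<\Delta$, every sufficiently small $r>0$ in $R$ satisfies both conditions of Theorem 1. The theorem gives $g$ with $|Ng|=Nr>0$, contradicting $Ng=0$. $\square$
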